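\title{Positive Laurent polynomials from tails of the Jacobi theta series}

\begin{abstract}
Remove the first $k$ terms from the series side of Jacobi's triple product identity and divide the remaining tail by the finite product $(z;q)_{d+1}(q/z;q)_d$. After normalization, the coefficient of $q^n$ is a Laurent polynomial in $z$ with exponents in $[-n-k,n+k]$. We prove that all coefficients in this range are positive for every $n$ if and only if $k\ge1$ and $d\ge2$. The proof reduces to $d=2$, where the generating function of the coefficient of $z^m$ is the sum of a rational function, whose coefficients grow like $kn^2/24$, and an alternating series of Gaussian binomial coefficients, which contributes $O(n^{3/2})$. Explicit estimates make this comparison effective for all $k$, $m$ and $n$.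
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Write $(a)_c=\prod_{j=0}^{c-1}(1-aq^j)$ for an integer $c\ge0$ or $c=\infty$. Pairing the terms $z^{-j}$ and $z^{j+1}$, which carry the same power of $q$, puts Jacobi's triple product identity in the form
\[
\sum_{j\ge0}(-1)^jq^{j(j+1)/2}z^{-j}(1-z^{2j+1})=(z)_\infty(q/z)_\infty(q)_\infty .
\]
We study the tails of the series on the left, divided by a part of the product on the right. For integers $k,d\ge0$, and also for $d=\infty$, define $\mathcal L^d_{k,n}(z)=\sum_{m\in\mathbb Z}J^d_{k,n}(m)z^m$ by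
\begin{equation}\label{eq:def}
\sum_{n\ge0}\mathcal L^d_{k,n}(z)q^n=\frac{(-1)^kq^{-k(k+1)/2}}{(z)_{d+1}(q/z)_d}\sum_{K\ge k}(-1)^Kq^{K(K+1)/2}z^{-K}(1-z^{2K+1}).
\end{equation}
The factor $1-z$ of $(z)_{d+1}$ divides every term of the tail. With
\[
\chi_K(z)=\sum_{i=-K}^Kz^i,\qquad e_j=jk+\frac{j(j+1)}2,\qquad P_d=\prod_{i=1}^d\frac1{(1-zq^i)(1-q^i/z)},
\]
we have $z^{-K}(1-z^{2K+1})/(1-z)=\chi_K(z)$ and $\frac12K(K+1)-\frac12k(k+1)=e_{K-k}$, so \eqref{eq:def} reads
\begin{equation}\label{eq:alt}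
\sum_{n\ge0}\mathcal L^d_{k,n}(z)q^n=P_d\sum_{j\ge0}(-1)^jq^{e_j}\chi_{k+j}(z),
\end{equation}
an identity of power series in $q$ whose coefficients are Laurent polynomials in $z$.

For $d=\infty$ the series \eqref{eq:def} measures a truncation error. If $T_k$ is the sum of the first $k$ terms of the theta series, then
\[
(q)_\infty-\frac{T_k}{(z)_\infty(q/z)_\infty}=(-1)^kq^{k(k+1)/2}\sum_{n\ge0}\mathcal L^\infty_{k,n}(z)q^n .
\]
Positivity of the $\mathcal L^\infty_{k,n}$ says that the truncations lie alternately above and below their limit, coefficient by coefficient, as the partial sums of an alternating series with decreasing terms do. It is natural to ask how much of the infinite product this behavior needs. The following problem comes from Zhou \cite{Zhou}: \emph{for $k\ge1$, $d\ge2$ and $n\ge0$, is $J^d_{k,n}(m)=0$ for $|m|>n+k$ and $J^d_{k,n}(m)>0$ for $|m|\le n+k$?} The answer is yes, and the conditions on $k$ and $d$ cannot be relaxed.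

\begin{theorem}\label{thm:main}
Let $k\ge1$ and $n\ge0$ be integers, and let $d\ge2$ be an integer or $d=\infty$. Then $J^d_{k,n}(m)=0$ for $|m|>n+k$,
\[
J^d_{k,n}(m)\ge J^2_{k,n}(m)\ge1\quad\text{for }|m|\le n+k,
\]
and $J^d_{k,n}(\pm(n+k))=1$.
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $k\ge0$ be an integer, and let $d\ge0$ be an integer or $d=\infty$. Then $J^d_{k,n}(m)>0$ for all $n\ge0$ and all $|m|\le n+k$ if and only if $k\ge1$ and $d\ge2$.
\end{theorem}

\begin{theorem}\label{thm:asymp}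
For fixed integers $k\ge1$ and $m$ we have $J^2_{k,n}(m)=\frac k{24}n^2+O(n^{3/2})$ as $n\to\infty$.
\end{theorem}

The first coefficients already separate $d=1$ from $d\ge2$. We have $\mathcal L^d_{k,0}=\chi_k$. Take $k=1$ and $n=2$, so that $e_1=2$. For $d\ge2$ the coefficient of $q^2$ in $P_d$ is $z^2+z+1+z^{-1}+z^{-2}=\chi_2$, while for $d=1$ the terms $z^{\pm1}$ are missing. Hence
\begin{align*}
\mathcal L^d_{1,2}&=\chi_2\chi_1-\chi_2=z^3+z^2+2z+2+2z^{-1}+z^{-2}+z^{-3}\qquad(d\ge2),\\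
\mathcal L^1_{1,2}&=(z^2+1+z^{-2})\chi_1-\chi_2=z^3+z+z^{-1}+z^{-3}.
\end{align*}

The analogy with an alternating series suggests pairing consecutive terms of \eqref{eq:alt}, but for large $n$ this fails. For fixed $\ell$ the coefficient of $z^\ell q^n$ in $P_2$ is asymptotic to $n^2/24$ (Remark~\ref{rem:f}), so the $j$th term of \eqref{eq:alt} contributes about $(2k+2j+1)n^2/24$ to the coefficient of $z^mq^n$, and these numbers \emph{increase} with $j$. A heuristic value for the sum comes from Abel summation: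
\[
\sum_{j\ge0}(-1)^j(2k+2j+1)x^j=\frac{2k+1}{1+x}-\frac{2x}{(1+x)^2}\longrightarrow k\qquad(x\to1^-).
\]
This predicts the constant $k/24$ of Theorem~\ref{thm:asymp}, and it marks $k=0$ as the degenerate case. It also shows that positivity results from cancellation among all the terms, so we need a way to carry out the alternating sum exactly.

Section~\ref{sec:red} reduces Theorem~\ref{thm:main} to $d=2$, proves the necessity in Theorem~\ref{thm:converse}, and treats small $n$, where at most two terms of \eqref{eq:alt} matter. Section~\ref{sec:exact} carries out the alternating sum, first in a model case with $d=1$. The result, Theorem~\ref{thm:exact}, is an exact formula with a main term and a correction. Sections~\ref{sec:part} and~\ref{sec:win} bound the correction, prove Theorem~\ref{thm:asymp}, and compare the two terms in the case $k=m=1$. Sections~\ref{sec:I} and~\ref{sec:II} make the comparison in general.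

\section{Reduction to $d=2$ and small weights}\label{sec:red}

For a series $X$ in $q$ we write $X(n)$ or $X_n$ for the coefficient of $q^n$, and $X\succeq Y$ means $X(n)\ge Y(n)$ for all $n\in\mathbb Z$.

\begin{lemma}\label{lem:support}
Let $k,d\ge1$. Then $J^d_{k,n}(m)=0$ for $|m|>n+k$ and $J^d_{k,n}(\pm(n+k))=1$.
\end{lemma}

\begin{proof}
In $P_d$ every factor $z^{\pm1}$ comes with at least one factor $q$, so $z^\ell q^n$ occurs only if $|\ell|\le n$, and the coefficient of $z^{\pm n}q^n$ is $1$. Thus the $j$th term of \eqref{eq:alt} contributes to $z^mq^n$ only if $|m|\le n+k-(e_j-j)$. For $j\ge1$ we have $e_j-j=jk+\frac12j(j-1)\ge1$ because $k\ge1$. So nothing lies beyond $|m|=n+k$, and at $|m|=n+k$ only the term $j=0$ contributes, namely $1$.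
\end{proof}

\begin{lemma}\label{lem:d2}
Fix $k$ and suppose that $J^2_{k,n}(m)\ge0$ for all $n$ and $m$. Then $J^d_{k,n}(m)\ge J^2_{k,n}(m)$ for all $n$, $m$ and all $d\ge2$, including $d=\infty$.
\end{lemma}

\begin{proof}
The series \eqref{eq:alt} for $d$ is the series for $d=2$ times $\prod_{i=3}^d(1-zq^i)^{-1}(1-q^i/z)^{-1}$, and this product is $1$ plus terms with nonnegative coefficients.
\end{proof}

\begin{proof}[Proof of necessity in Theorem~\ref{thm:converse}]
Let $k=0$, so $e_1=1$. Then $\mathcal L^d_{0,1}=(z+z^{-1})-\chi_1=-1$ for $d\ge1$ and $\mathcal L^0_{0,1}=-\chi_1$; in both cases $J^d_{0,1}(0)=-1$. Let $k\ge1$ and $d=0$. Then $P_0=1$ and $e_1=k+1\ge2$, so $\mathcal L^0_{k,1}=0$. Let $k\ge1$ and $d=1$. The coefficient of $q^n$ in $P_1$ is $z^n+z^{n-2}+\dots+z^{-n}$. Take $n=2k+2$, which is less than $e_2=2k+3$ and satisfies $n-e_1=k+1$. Then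
\[
J^1_{k,2k+2}(0)=\#\{|\ell|\le k:\ \ell\text{ even}\}-\#\{|\ell|\le k+1:\ \ell\equiv k+1\!\!\pmod2\},
\]
and this is at most $(k+1)-(k+2)=-1$.
\end{proof}

Both $P_d$ and $\chi_K$ are invariant under $z\mapsto1/z$, so $J^d_{k,n}(-m)=J^d_{k,n}(m)$. By Lemmas~\ref{lem:support} and~\ref{lem:d2}, Theorem~\ref{thm:main} and the sufficiency in Theorem~\ref{thm:converse} follow from the next statement, whose proof occupies the rest of the paper.

\begin{proposition}\label{prop:target}
Let $k\ge1$, $m\ge0$ and $n\ge\max(0,m-k)$. Then $J^2_{k,n}(m)>0$.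
\end{proposition}

From now on $k\ge1$ and $m\ge0$ are fixed, and $J_n=J^2_{k,n}(m)$. The coefficient $f_\ell(n)$ of $z^\ell q^n$ in $P_2$ counts the vectors $(x_1,x_2,y_1,y_2)\in\mathbb Z_{\ge0}^4$ of \emph{charge} $x_1+x_2-y_1-y_2=\ell$ and \emph{weight} $x_1+2x_2+y_1+2y_2=n$. Put $f_\ell=\sum_nf_\ell(n)q^n=f_{-\ell}$ and $F_K=\sum_{\ell=m-K}^{m+K}f_\ell$. Then $F_K$ is the coefficient of $z^m$ in $P_2\chi_K$, and \eqref{eq:alt} gives
\begin{equation}\label{eq:J}
J_n=\sum_{j\ge0}(-1)^jF_{k+j}(n-e_j).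
\end{equation}

What distinguishes $d=2$ from $d=1$ is the existence of neutral vectors of odd weight.

\begin{lemma}\label{lem:f}
\textup{(a)} For every $w\ge2$ there is a vector of charge $0$ and weight $w$, and $f_\ell(y+w)\ge f_\ell(y)$ for all $\ell$ and $y$.

\textup{(b)} For every $w\ge3$ there are at least two such vectors.

\textup{(c)} $f_\ell(n)>0$ if and only if $|\ell|\le n$ and $(\ell,n)\ne(0,1)$.
\end{lemma}

\begin{proof}
The vector $v=(1,0,1,0)$ has charge $0$ and weight $2$. So even weights are realized by multiples of $v$. For odd $w\ge3$ add $\frac{w-3}2v$ to $(1,0,0,1)$ or to $(0,1,1,0)$; for even $w\ge4$ add $\frac{w-4}2v$ to $(0,1,0,1)$ or to $2v$. This gives (b) and the first claim of (a), and adding a fixed neutral vector of weight $w$ is an injection that gives the second. In (c) the conditions are necessary, since the weight is at least $|\ell|$ and the vectors of weight $1$ have charge $\pm1$. Conversely let $0\le\ell\le n$ and start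 from $(\ell,0,0,0)$. If $n-\ell\ne1$, use (a) or do nothing. If $n-\ell=1$, then $\ell\ge1$ and $(\ell-1,1,0,0)$ works.
\end{proof}

\begin{lemma}\label{lem:small}
\textup{(a)} If $0\le n\le k$ and $m\le n+k$, then $J_n>0$.

\textup{(b)} If $m\le k-2$ and $k+1\le n\le2k$, then $J_n>0$.
\end{lemma}

\begin{proof}
(a) Since $n<e_1=k+1$, we have $J_n=F_k(n)$, and we need one $\ell\in[m-k,m+k]$ with $f_\ell(n)>0$. By Lemma~\ref{lem:f}(c) we may take $\ell=n$ if $m>n$, $\ell=1$ if $(m,n)=(0,1)$, and $\ell=m$ otherwise.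

(b) Here $k\ge2$. Put $\kappa=k-m$, $h=k+1\ge3$ and $y=n-h$, so $0\le y\le k-1$. Since $n<e_2=2k+3$, we have $J_n=F_k(n)-F_{k+1}(y)$. The sum $F_{k+1}(y)$ has two more terms than $F_k(n)$: the term $f_{m+k+1}(y)$, which is $0$, and the term $f_{m-k-1}(y)=f_{\kappa+1}(y)$, which must be absorbed. The charge $\ell=y+1$ has room for it, because $f_{y+1}(y)=0$. Both $y$ and $y+1$ lie in $[m-k,m+k]$, so
\[
J_n=\sum_{\substack{m-k\le\ell\le m+k\\ \ell\ne y,\,y+1}}\bigl(f_\ell(n)-f_\ell(y)\bigr)+\bigl(f_{y+1}(n)-f_{\kappa+1}(y)\bigr)+\bigl(f_y(n)-f_y(y)\bigr).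
\]
The sum is nonnegative by Lemma~\ref{lem:f}(a). For the middle term assume $f_{\kappa+1}(y)\ne0$, so that $y\ge\kappa+1$. Given a vector of charge $\kappa+1$ and weight $y$, add $y-\kappa$ to $x_1$ and then add a fixed neutral vector of weight $h-(y-\kappa)\ge2+\kappa$. The result has charge $y+1$ and weight $n$, and the map is injective, so the middle term is nonnegative. Finally $f_y(y)=1$, while $f_y(n)\ge2$: add to $(y,0,0,0)$ either of two neutral vectors of weight $h\ge3$.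
\end{proof}

\section{Summing the alternating series}\label{sec:exact}

The exponents $e_j$ are quadratic in $j$. If $f_\ell$ were a geometric sequence in $\ell\in\mathbb Z$, then $F_K$ would be a difference of two powers with exponents linear in $K$, and the sum \eqref{eq:J} would telescope. In fact $f_\ell$ is a combination of geometric sequences only for $\ell\ge0$. We extend this combination to negative $\ell$ and compute the error exactly.

We use the complete homogeneous symmetric polynomials $h_r$, defined by $\sum_{r\ge0}h_r(x_1,\dots,x_N)t^r=\prod_i(1-x_it)^{-1}$. Thus $h_r$ is the sum of all monomials of degree $r$, and $\sum_{r'\le r}h_{r'}(x_1,\dots,x_N)=h_r(x_1,\dots,x_N,1)$.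

\begin{example}\label{ex:d1}
Let $d=k=1$ and $m=0$. The coefficient of $z^\ell$ in $P_1$ is $q^{|\ell|}/(1-q^2)$. Replace $q^{|\ell|}$ by $q^\ell$. For $\ell=-r<0$ the error is
\[
\frac{q^r-q^{-r}}{1-q^2}=-q^{-r}(1+q^2+\dots+q^{2r-2})=-q^{-1}h_{r-1}(q^{-1},q),
\]
and these errors, for $1\le r\le K$, add up to $-q^{-1}h_{K-1}(q^{-1},1,q)=-q^{-K}h_{K-1}(1,q,q^2)$. So the coefficient of $z^0$ in $P_1\chi_K$ is
\[
\frac{q^{-K}(1-q^{2K+1})}{(1-q)(1-q^2)}-q^{-K}h_{K-1}(1,q,q^2).
\]
Multiply by $(-1)^{K-1}q^{K(K+1)/2-1}$ and put $\tau_K=(-1)^{K-1}q^{K(K-1)/2-1}$. Then $\tau_Kq^{2K+1}=\tau_{K+2}$, so $\sum_{K\ge1}\tau_K(1-q^{2K+1})=\tau_1+\tau_2=q^{-1}(1-q)$, and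
\begin{align*}
\sum_nJ^1_{1,n}(0)q^n&=\frac{q^{-1}}{1-q^2}-\sum_{K\ge1}\tau_Kh_{K-1}(1,q,q^2)\\
&=\frac{q^{-1}}{1-q^2}-q^{-1}+(1+q+q^2)-q^2(1+q+2q^2+q^3+q^4)+q^5(1+\cdots)-\cdots\\
&=1+2q-2q^4+\cdots.
\end{align*}
The infinite alternating sum has become a rational main term plus polynomials that live on short intervals. Here the main term has coefficients $0$ and $1$, whereas $h_{K-1}(1,q,q^2)$ spreads $K(K+1)/2$ monomials over $2K-1$ exponents and so has a coefficient larger than $K/4$. The main term is too small to control the correction. For $d=2$ the balance is reversed.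
\end{example}

For a finite set $S$ of positive integers let $p_S=\prod_{a\in S}(1-q^a)^{-1}$, so that $p_S(n)$ counts the partitions of $n$ with all parts in $S$. We write $p_{234}$ for $p_{\{2,3,4\}}$, and so on. Comparing products gives
\begin{equation}\label{eq:rel}
\begin{gathered}
p_{123}=(1+q+q^2+q^3)\,p_{234},\qquad p_{124}=(1+q+q^2)\,p_{234},\qquad p_{134}=(1+q)\,p_{234},\\
(1-q)\,p_{1234}=p_{234},\qquad(1-q^4)\,p_{1234}=p_{123}.
\end{gathered}
\end{equation}
Let
\[
B_i=h_i(1,q,q^2,q^3,q^4)=\binom{i+4}4_q=\frac{(1-q^{i+1})(1-q^{i+2})(1-q^{i+3})(1-q^{i+4})}{(1-q)(1-q^2)(1-q^3)(1-q^4)}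
\]
be the Gaussian binomial coefficient. The coefficient $B_i(e)$ counts multisets of $i$ elements of $\{0,1,2,3,4\}$ with sum $e$. Deleting the zeros gives $B_i(e)\le p_{1234}(e)$, and $x\mapsto4-x$ gives $B_i(e)=B_i(4i-e)$. Therefore
\begin{equation}\label{eq:B}
0\le B_i(e)\le p_{1234}\bigl(\min(e,4i-e)\bigr).
\end{equation}

\begin{theorem}\label{thm:exact}
Let $k\ge1$ and $m\ge0$. Put $s=m-k$, $[k]=1+q+\dots+q^{k-1}$ and $i_0=\max(0,-s-2)$. Then $\sum_nJ^2_{k,n}(m)q^n=M+C$, where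
\begin{align*}
M&=q^s\,[k]\,p_{234}\,W,& W&=1+q+q^2+q^3+q^m-q^{s+1}-q^{m+1}-q^{m+k+1},\\
C&=\sum_{i\ge i_0}(-1)^{s+i}q^{\gamma_i}B_i,& \gamma_i&=e_{s+2+i}-2i-3 .
\end{align*}
\end{theorem}

\begin{proof}
\emph{Step 1: nonnegative charge.} A vector of charge $\ell\ge0$ has $y_1+y_2=N$ and $x_1+x_2=\ell+N$ for some $N\ge0$. Since $h_r(q,q^2)=q^r(1-q^{r+1})/(1-q)$,
\[
f_\ell=\sum_{N\ge0}h_{\ell+N}(q,q^2)h_N(q,q^2)=\frac{q^\ell}{(1-q)^2}\Bigl[\frac1{1-q^2}-\frac q{1-q^3}-\frac{q^{\ell+1}}{1-q^3}+\frac{q^{\ell+2}}{1-q^4}\Bigr].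
\]
The first two fractions combine to $(1-q)/((1-q^2)(1-q^3))$ and the last two to $-q^{\ell+1}(1-q)/((1-q^3)(1-q^4))$. Hence
\begin{equation}\label{eq:fl}
f_\ell=p_{123}\,q^\ell-q\,p_{134}\,q^{2\ell}\qquad(\ell\ge0).
\end{equation}

\emph{Step 2: the error at negative charge.} For $\ell\in\mathbb Z$ let $u_\ell=f_\ell-p_{123}q^\ell+qp_{134}q^{2\ell}\in\mathbb Q((q))$, so $u_\ell=0$ for $\ell\ge0$, and let $U=\sum_{\ell<0}u_\ell z^\ell$. Two-sided series in $z$ with coefficients in $\mathbb Q((q))$ can be multiplied by Laurent polynomials in $z$. Let $D=(1-zq)(1-zq^2)(1-q/z)(1-q^2/z)$. Then $D\sum_\ell f_\ell z^\ell=1$, while $(1-zq)\sum_{\ell\in\mathbb Z}q^\ell z^\ell=0$ and $(1-zq^2)\sum_{\ell\in\mathbb Z}q^{2\ell}z^\ell=0$. So $DU=1$. Now $z^{-2}D=q^3\prod_x(1-xz^{-1})$ with $x$ running over $q^{-2},q^{-1},q,q^2$, and this is a unit of $\mathbb Q((q))[[z^{-1}]]$, a ring that contains $U$. Therefore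
\[
U=\frac{q^{-3}z^{-2}}{(1-q^{-2}z^{-1})(1-q^{-1}z^{-1})(1-qz^{-1})(1-q^2z^{-1})},
\]
that is, $u_{-r}=q^{-3}h_{r-2}(q^{-2},q^{-1},q,q^2)$, with $h_{-1}=0$. Since $m+K\ge0$, the sum of $u_\ell$ over $m-K\le\ell\le m+K$ is $\sum_{r=1}^{K-m}u_{-r}$. It vanishes if $K-m<2$, and for $K-m=i+2$ with $i\ge0$ it equals
\[
q^{-3}h_i(q^{-2},q^{-1},1,q,q^2)=q^{-2i-3}B_i .
\]
Summing the two geometric progressions as well, we get
\[
F_K=p_{123}\,q^{m-K}\,\frac{1-q^{2K+1}}{1-q}-q\,p_{134}\,q^{2m-2K}\,\frac{1-q^{4K+2}}{1-q^2}+q^{-2i-3}B_i,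
\]
where $i=K-m-2$ and the last term is omitted if $i<0$.

\emph{Step 3: telescoping.} Multiply by $(-1)^{K-k}q^{e_{K-k}}$ and sum over $K\ge k$. Since $K-k=s+2+i$, the last terms add up to $C$. Put $\tau_K=(-1)^{K-k}q^{e_{K-k}-K}$ and $\sigma_K=(-1)^{K-k}q^{e_{K-k}-2K}$. Up to the constant $-k(k+1)/2$ their exponents are $K(K-1)/2$ and $K(K-3)/2$, so $\tau_Kq^{2K+1}=\tau_{K+2}$ and $\sigma_Kq^{4K+2}=\sigma_{K+4}$. Hence
\begin{align*}
\sum_{K\ge k}\tau_K(1-q^{2K+1})&=\tau_k+\tau_{k+1}=q^{-k}(1-q^k),\\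
\sum_{K\ge k}\sigma_K(1-q^{4K+2})&=\sigma_k+\dots+\sigma_{k+3}=q^{-2k}(1-q^{k-1}+q^{2k-1}-q^{3k})\\
&=q^{-2k}(1-q^k)(1-q^{k-1}+q^k+q^{2k}).
\end{align*}
By \eqref{eq:rel}, $p_{134}/(1-q^2)=p_{234}/(1-q)$, so the first two terms of the $F_K$ add up to
\[
q^s[k]\,p_{234}\bigl\{1+q+q^2+q^3-q^{s+1}(1-q^{k-1}+q^k+q^{2k})\bigr\}=M.\qedhere
\]
\end{proof}

For $k=0$ both telescoped sums vanish, so there is no main term at all. For $s<0$ the series $M$ and $C$ may contain negative powers of $q$, which cancel in $M+C$.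

\section{Partitions with parts at most four}\label{sec:part}

To compare $M$ with $C$ for every $n$ we need bounds for the functions $p_S$ that are sharp up to small constants. All of them come from $p_{123}$.

\begin{lemma}\label{lem:p3}
\textup{(a)} For $n\ge-5$ we have $p_{123}(n)=\frac1{12}(n+3)^2+\rho(n)$, where $\rho$ has period $6$ and takes the values $\frac14,-\frac13,-\frac1{12},0,-\frac1{12},-\frac13$ at $n\equiv0,1,\dots,5$. Hence $12p_{123}(n)\ge(n+3)^2-4$ for $n\ge-5$, and $12p_{123}(n)\le(n+3)^2+3$ for all $n\in\mathbb Z$.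

\textup{(b)} $p_{234}(2t)=p_{123}(t)$ and $p_{234}(2t+1)=p_{123}(t-1)$. Hence, for all $v\in\mathbb Z$, $48p_{234}(v)\le(v+6)^2+12$ if $v$ is even and $48p_{234}(v)\le(v+3)^2+12$ if $v$ is odd, and $p_{234}(n)=n^2/48+O(n)$.

\textup{(c)} $q^ap_{234}\succeq q^bp_{234}$ if $b-a=0$ or $b-a\ge2$.

\textup{(d)} $p_{134}$ is nondecreasing, and $(n+4)^2-12\le24p_{134}(n)\le(n+4)^2+8$ for $n\ge0$.
\end{lemma}

\begin{proof}
(a) We have $(1-q^6)p_{123}=\frac{1+q^3}{(1-q)(1-q^2)}=\frac{1-q+q^2}{(1-q)^2}=1+\sum_{n\ge1}nq^n$, so $p_{123}(n)-p_{123}(n-6)=n$ for $n\ge1$. The function $\frac1{12}(n+3)^2$ satisfies the same recurrence. For $n=-5,\dots,0$ it takes the values $\frac13,\frac1{12},0,\frac1{12},\frac13,\frac34$, while $p_{123}$ takes the values $0,0,0,0,0,1$; the differences are the values of $\rho$. The upper bound is trivial for $n<-5$.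

(b) The number of parts $3$ has the parity of the number partitioned. Remove one part $3$ if it is odd, group the remaining parts $3$ into pairs of size $6$, and halve all sizes. The bounds follow from (a).

(c) Every $h\ge2$ is a sum of $2$'s and $3$'s; add these parts.

(d) Adding a part $1$ shows monotonicity. By \eqref{eq:rel}, (b) and (a),
\begin{align*}
p_{134}(2t)&=p_{123}(t)+p_{123}(t-2)=\tfrac1{24}(2t+4)^2+\tfrac16+\rho(t)+\rho(t-2),\\
p_{134}(2t+1)&=p_{123}(t)+p_{123}(t-1)=\tfrac1{24}(2t+5)^2+\tfrac1{24}+\rho(t)+\rho(t-1).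
\end{align*}
For $t\equiv0,\dots,5$ the sum $\rho(t)+\rho(t-2)$ equals $\frac16,-\frac23,\frac16,-\frac13,-\frac16,-\frac13$, and $\rho(t)+\rho(t-1)$ equals $-\frac1{12},-\frac1{12},-\frac5{12},-\frac1{12},-\frac1{12},-\frac5{12}$. So the constant terms lie between $-\frac12$ and $\frac13$.
\end{proof}

When (c) applies we say that $q^a$ \emph{dominates} $q^b$. The gap $b-a=1$ is excluded for a reason: $p_{234}(1)=0<p_{234}(0)$.

\begin{remark}\label{rem:f}
By \eqref{eq:fl}, (a) and (d), $f_\ell(n)=p_{123}(n-|\ell|)-p_{134}(n-2|\ell|-1)=n^2/24+O(n)$ for fixed $\ell$, as used in Section~\ref{sec:intro}.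
\end{remark}

By (a), $p_{123}(0),\dots,p_{123}(8)$ are $1,1,2,3,4,5,7,8,10$. Then (b) gives the first row of the following table; by \eqref{eq:rel} the second row consists of sums of two consecutive entries of the first row, and the third row of its partial sums.
\[
\begin{array}{c|ccccccccccccccccc}
n&0&1&2&3&4&5&6&7&8&9&10&11&12&13&14&15&16\\\hline
p_{234}&1&0&1&1&2&1&3&2&4&3&5&4&7&5&8&7&10\\
p_{134}&1&1&1&2&3&3&4&5&6&7&8&9&11&12&13&15&17\\
p_{1234}&1&1&2&3&5&6&9&11&15&18&23&27&34&39&47&54&64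
\end{array}
\]

\begin{lemma}\label{lem:p4}
\textup{(a)} $p_{1234}(u)+p_{1234}(u')\le p_{1234}(u+u')+1$ for $u,u'\ge0$.

\textup{(b)} $p_{1234}(2I)\le\frac1{144}(2I+5)^3$ for $I\ge1$.
\end{lemma}

\begin{proof}
(a) For $u'=1$ the claim is $p_{1234}(u)\le p_{1234}(u+1)$. For $u'\ne1$, Lemma~\ref{lem:p3}(c) gives
\[
p_{1234}(u+u')-p_{1234}(u')=\sum_{t=1}^up_{234}(u'+t)\ge\sum_{t=1}^up_{234}(t)=p_{1234}(u)-1 .
\]

(b) Let $\beta(I)=\frac1{144}(2I+5)^3$. By \eqref{eq:rel} and Lemma~\ref{lem:p3}(a), $p_{1234}(2I)-p_{1234}(2I-4)=p_{123}(2I)=\frac13(I^2+3I)+c_I$, where $c_I=1$ if $3\mid I$ and $c_I=\frac23$ otherwise. Also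
\[
\beta(I)-\beta(I-2)=\tfrac1{144}\bigl(12(2I+3)^2+16\bigr)=\tfrac13(I^2+3I)+\tfrac{31}{36}.
\]
Exactly one of $I,I-2,I-4$ is divisible by $3$, so $\beta(I)-p_{1234}(2I)$ increases by $3\cdot\frac{31}{36}-\frac73=\frac14$ when $I$ increases by $6$. It remains to check $I=1,\dots,6$, where $144p_{1234}(2I)$ equals $288$, $720$, $1296$, $2160$, $3312$, $4896$ and $(2I+5)^3$ equals $343$, $729$, $1331$, $2197$, $3375$, $4913$.
\end{proof}

\section{The size of the correction term}\label{sec:win}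

The $i$th term of $C$ lives on the \emph{window} $[\gamma_i,\gamma_i+4i]$. Since $e_{j+1}-e_j=k+j+1$, we have $\gamma_{i+1}-\gamma_i=m+1+i$, and so
\begin{equation}\label{eq:gaps}
\gamma_{i+2}-\gamma_i=2m+2i+3,\qquad\gamma_{i+4}-\gamma_i=4m+4i+10>4i .
\end{equation}
Call an index $i\ge i_0$ \emph{positive} if $s+i$ is even and \emph{negative} if $s+i$ is odd. Let $H_n^+$ and $H_n^-$ be the sums of $B_i(n-\gamma_i)$ over the positive and over the negative indices, so that $C_n=H_n^+-H_n^-$. Windows of the same sign can overlap, but by \eqref{eq:gaps} only in pairs and only near their ends, where the coefficients are small (Figure~\ref{fig:win}). The next lemma shows that an overlap is never worse than the middle of a single window.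

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.15cm,y=0.42cm]
\draw[->] (-3,0) -- (72,0) node[right] {$n$};
\draw[dashed] (0,1) node[left] {\small $0$} -- (4,1) node[right] {\small $4\quad(i=1)$};
\draw[very thick] (2,2) node[left] {\small $2$} -- (10,2) node[right] {\small $10\quad(i=2)$};
\draw[dashed] (5,3) node[left] {\small $5$} -- (17,3) node[right] {\small $17\quad(i=3)$};
\draw[very thick] (9,4) node[left] {\small $9$} -- (25,4) node[right] {\small $25\quad(i=4)$};
\draw[dashed] (14,5) node[left] {\small $14$} -- (34,5) node[right] {\small $34\quad(i=5)$};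
\draw[very thick] (20,6) node[left] {\small $20$} -- (44,6) node[right] {\small $44\quad(i=6)$};
\draw[dashed] (27,7) node[left] {\small $27$} -- (55,7) node[right] {\small $55\quad(i=7)$};
\draw[very thick] (35,8) node[left] {\small $35$} -- (67,8) node[right] {\small $67\quad(i=8)$};
\end{tikzpicture}
\caption{The intervals $[\gamma_i,\gamma_i+4i]$ that support the terms $\pm q^{\gamma_i}\binom{i+4}4_q$ of the correction series for $k=1$, $m=0$ and $1\le i\le8$. Solid intervals carry the sign $-$, dashed ones the sign $+$. The intervals with indices $i$ and $i+4$ are disjoint, so each $n$ lies in at most two intervals of the same sign.}\label{fig:win}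
\end{figure}

\begin{lemma}\label{lem:win}
Fix a sign and an integer $n$, and let $H$ be $H_n^+$ or $H_n^-$ accordingly. If no index $i$ of this sign has $\gamma_i\le n$, then $H=0$. Otherwise let $I$ be the largest such index.

\textup{(a)} If $I-2<i_0$ or $n$ lies beyond the window of $I-2$, then $H\le p_{1234}(\min(n-\gamma_I,\gamma_I+4I-n))$.

\textup{(b)} If $I-2\ge i_0$ and $n$ lies in the window of $I-2$, then $H\le p_{1234}(2I-2m-7)+1$.

\textup{(c)} In all cases $H\le p_{1234}(2I)$.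
\end{lemma}

\begin{proof}
For $i\le I-4$, \eqref{eq:gaps} gives $\gamma_i+4i<\gamma_{i+4}\le\gamma_I\le n$, so only $I$ and $I-2$ can contribute. In case (a) only $I$ contributes, and \eqref{eq:B} gives the bound; the minimum is at most $2I$, which gives (c). In case (b) put $i=I-2$, $u=\gamma_i+4i-n\ge0$ and $u'=n-\gamma_I\ge0$. Then $u+u'=4i-(2m+2i+3)=2I-2m-7$, and \eqref{eq:B} and Lemma~\ref{lem:p4}(a) give $H\le p_{1234}(u)+p_{1234}(u')\le p_{1234}(2I-2m-7)+1$. This is at most $p_{1234}(2I-1)+p_{234}(2I)=p_{1234}(2I)$, because $p_{234}(2I)\ge1$.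
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asymp}]
By symmetry let $m\ge0$. The Laurent polynomial $q^s[k]W$ has the value $2k$ at $q=1$, and $p_{234}(n-a)=n^2/48+O(n)$ for each fixed $a$. So $M_n=kn^2/24+O(n)$. Let $I'$ be the largest index with $\gamma_{I'}\le n$. Since $\gamma_{i+1}-\gamma_i\ge i+1$, we have $I'=O(\sqrt n)$. By Lemmas~\ref{lem:win}(c) and~\ref{lem:p4}(b), $|C_n|\le H_n^++H_n^-\le2p_{1234}(2I')=O(n^{3/2})$.
\end{proof}

For positivity we discard the positive indices. From now on $H_n=H_n^-$, and $I$ denotes the largest negative index with $\gamma_I\le n$, if there is one. By Theorem~\ref{thm:exact},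
\begin{equation}\label{eq:MH}
J_n\ge M_n-H_n .
\end{equation}
Since $n\ge\gamma_I$ is roughly $I^2/2$, the main term is quartic in $I$ and $H_n$ is at most cubic. The following inequalities say from which point on the quartic wins.

\begin{lemma}\label{lem:cmp}
Let $x$ and $I$ be integers.

\textup{(a)} If $I\ge0$ and $x\ge\frac12I(I+5)+4$, then $p_{134}(x)>p_{1234}(2I)$.

\textup{(b)} If $I\ge5$ and $x\ge\frac12I(I+3)+2$, then $p_{134}(x)>p_{1234}(2I)$.

\textup{(c)} If $I\ge2$ and $x\ge\frac12I(I+3)$, then $2p_{134}(x)>p_{1234}(2I)$.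
\end{lemma}

\begin{proof}
If $2(x+4)\ge X\ge0$, then $288p_{134}(x)\ge3(X^2-48)$ by Lemma~\ref{lem:p3}(d). For $I\ge1$, Lemma~\ref{lem:p4}(b) gives $288p_{1234}(2I)\le2(2I+5)^3=16I^3+120I^2+300I+250$.

(a) For $I=0$ we have $p_{134}(x)\ge p_{134}(4)=3>1$. For $I\ge1$ take $X=I^2+5I+16$. Then $3(X^2-48)=3I^4+30I^3+171I^2+480I+624$ exceeds $2(2I+5)^3$ coefficientwise.

(b) Take $X=I^2+3I+12$. Then $3(X^2-48)-2(2I+5)^3=3I^4+2I^3-21I^2-84I+38$, which is positive because $3I^4\ge75I^2$ and $54I^2\ge270I$.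

(c) Take $X=I^2+3I+8$. Then $3(X^2-48)-(2I+5)^3=3I^4+10I^3+15I^2-6I-77$, which is positive because $3I^4\ge48$ and $15I^2-6I\ge48$.
\end{proof}

The case $k=m=1$ shows the whole method.

\begin{proposition}\label{prop:11}
If $k=m=1$, then $J_n>0$ for all $n\ge0$.
\end{proposition}

\begin{proof}
Here $s=0$, $W=1+q$ and $\gamma_i=\frac12i(i+3)+2$, so Theorem~\ref{thm:exact} reads
\[
\sum_nJ_nq^n=\frac1{(1-q)(1-q^3)(1-q^4)}+q^2-q^4B_1+q^7B_2-q^{11}B_3+\cdots.
\]
Thus $M=p_{134}$, and the negative windows are $[4,8]$, $[11,23]$, $[22,42]$, and so on. For $n\le3$ we have $H_n=0<M_n$. For $4\le n\le10$ we have $I=1$ and $H_n\le p_{1234}(2)=2<3\le M_n$. For $11\le n\le21$ we have $I=3$ and $H_n\le p_{1234}(6)=9$. This is less than $11\le M_n$ if $n\ge12$. At $n=11$ it only equals $M_{11}=9$, but there the window has just begun, and Lemma~\ref{lem:win}(a) gives $H_{11}\le p_{1234}(0)=1$. For $n\ge22$ we have $I\ge5$ and $n\ge\gamma_I$, so Lemma~\ref{lem:cmp}(b) gives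 $M_n>p_{1234}(2I)\ge H_n$.
\end{proof}

The remaining cases follow the same pattern: a lower bound for $M$, a polynomial inequality for large $I$, and a few ranges of $n$ treated with Lemma~\ref{lem:win}. What changes is the lower bound for $M$, and this depends on the exponent $s+1$ of the first negative monomial of $W$.

\section{The range $m\ge k-1$}\label{sec:I}

Let $s\ge-1$. Then $i_0=0$ and
\begin{equation}\label{eq:gI}
\gamma_i=\gamma_0+\tfrac12i(i+1)+im,\qquad\gamma_0=(s+2)k+\tfrac12(s+2)(s+3)-3 .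
\end{equation}
All exponents in $W$ are nonnegative, and each negative monomial can be matched with a positive monomial that dominates it. Deleting such a pair from $W$ can only decrease the coefficients of $Wp_{234}$.

\begin{lemma}\label{lem:MI}
\textup{(a)} If $s\ge0$, then $M\succeq q^sp_{134}$.

\textup{(b)} If $s=-1$ and $k\ge3$, then $M\succeq(q+q^2)\,p_{134}$.

\textup{(c)} If $s=-1$ and $k=2$, then $M\succeq2p_{134}$.
\end{lemma}

\begin{proof}
(a) Let $k\ge2$. Then $[k]\succeq1+q$, so it suffices to show $Wp_{234}\succeq p_{234}$, that is, to dominate the three negative monomials by three different monomials among $q,q^2,q^3,q^m$. The monomial $q^m$ dominates $q^{m+k+1}$. If $s=1$, then $q^2$ dominates $q^{s+1}=q^2$ and $q$ dominates $q^{m+1}$, as $m\ge3$. If $s\ne1$, then $q$ dominates $q^{s+1}$, and $q^{m+1}$ is dominated by $q^3$ if $m=2$ and by $q^2$ if $m\ge3$.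

Let $k=1$. Then $s+1=m\ge1$ and $W=1+q+q^2+q^3-q^{m+1}-q^{m+2}$. If $m\ne2$, then $q^2$ dominates $q^{m+1}$ and $q^3$ dominates $q^{m+2}$. If $m=2$, then $q^3$ dominates $q^{m+1}=q^3$ and $q^2$ dominates $q^{m+2}=q^4$. So $Wp_{234}\succeq(1+q)p_{234}=p_{134}$.

(b) Here $W=q+q^2+q^3+q^{k-1}-q^k-q^{2k}$. The monomial $q$ dominates $q^k$, and $q^{k-1}$ dominates $q^{2k}$. So $M\succeq q^{-1}[k](q^2+q^3)p_{234}=q[k]p_{134}$.

(c) Here $W=2q+q^3-q^4$ and $M=(2+q^2-q^3)p_{134}\succeq2p_{134}$, because $p_{134}$ is nondecreasing.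
\end{proof}

\begin{proposition}\label{prop:I}
Let $m\ge k-1$ and $(k,m)\ne(1,0),(1,1)$. Then $J_n>0$ for $n\ge\max(0,s)$.
\end{proposition}

\begin{proof}
Let $s\ge0$, so $M_n\ge p_{134}(n-s)\ge1$. If $I$ does not exist, then $H_n=0$ and we are done. Otherwise note that $m\ge2$ and $\gamma_0-s=(s+2)k+\frac12s(s+3)\ge4$, since $s\ge1$ or $k\ge2$. By \eqref{eq:gI}, $n-s\ge\gamma_I-s\ge\frac12I(I+5)+4$, and Lemma~\ref{lem:cmp}(a) gives $M_n>p_{1234}(2I)\ge H_n$.

Let $s=-1$ and $k\ge2$. The negative indices are the even ones, and $\gamma_0=k-2$. By Lemma~\ref{lem:small}(a) we may assume $n\ge k+1$. Then $I$ exists, and $M_n\ge2p_{134}(x)\ge2$ with $x=n-2$ for $k\ge3$ and $x=n$ for $k=2$. The window of the index $0$ is the single point $k-2<n$, so $H_n=0$ if $I=0$. Let $I\ge2$. For $k=2$ we have $x\ge\gamma_I=\frac12I(I+3)$. For $k\ge3$ we have $x\ge\gamma_I-2\ge\frac12I(I+1)+2I-1\ge\frac12I(I+3)$. Lemma~\ref{lem:cmp}(c) gives $M_n>H_n$.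
\end{proof}

For $(k,m)=(1,0)$ the main term is small and the windows are close together, so more ranges are needed. This is also the one place where \eqref{eq:MH} does not suffice.

\begin{proposition}\label{prop:10}
If $k=1$ and $m=0$, then $J_n>0$ for all $n\ge0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:small}(a) let $n\ge2$. Here $W=1+q^3$, so $M_n=p_{234}(n+1)+p_{234}(n-2)$. By Lemma~\ref{lem:p3}, $M_{2t}=2p_{123}(t-1)\ge\frac1{24}((2t+4)^2-16)$ and $M_{2t-1}=p_{123}(t)+p_{123}(t-3)\ge\frac1{24}((2t+3)^2-7)$. Hence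
\begin{equation}\label{eq:M10}
24M_n\ge(n+4)^2-16 .
\end{equation}
We have $\gamma_i=\frac12i(i+1)-1$, the negative indices are even, and the windows are those of Figure~\ref{fig:win}; also $\gamma_{10}=54$. For $2\le n\le11$ we use $B_2=1+q+2q^2+2q^3+3q^4+2q^5+2q^6+q^7+q^8$ and $B_4=1+q+2q^2+\cdots$:
\[
\begin{array}{c|cccccccccc}
n&2&3&4&5&6&7&8&9&10&11\\\hline
M_n&2&2&2&4&4&5&6&7&8&10\\
H_n&1&1&2&2&3&2&2&2&2&2
\end{array}
\]
So $M_n>H_n$ except for $n=4$. There the positive index $1$ contributes $B_1(4)=1$ and $\gamma_3=5>4$, so $J_4=2-2+1=1$. For $12\le n\le53$ the next table gives the part of Lemma~\ref{lem:win} that bounds $H_n$, and the bound \eqref{eq:M10} at the left end of the range.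
\[
\begin{array}{c|c|l|l}
n&I&H_n\le&M_n\ge\\\hline
12\text{--}15&4&\text{(a)}\ \ p_{1234}(6)=9&240/24=10\\
16\text{--}19&4&\text{(c)}\ \ p_{1234}(8)=15&384/24=16\\
20\text{--}25&6&\text{(b)}\ \ p_{1234}(5)+1=7&560/24>23\\
26\text{--}34&6&\text{(c)}\ \ p_{1234}(12)=34&884/24>36\\
35\text{--}44&8&\text{(b)}\ \ p_{1234}(9)+1=19&1505/24>62\\
45\text{--}53&8&\text{(c)}\ \ p_{1234}(16)=64&2385/24>99
\end{array}
\]
For $n\ge54$ we have $I\ge10$ and $2(n+4)\ge X=I^2+I+6$, so $288M_n\ge3(X^2-64)$ and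
\[
288(M_n-H_n)\ge3(X^2-64)-2(2I+5)^3=3I^4-10I^3-81I^2-264I-334 .
\]
This is positive because $3I^4\ge30I^3$, $20I^3\ge200I^2$, $119I^2\ge1190I$ and $926I>334$.
\end{proof}

\section{The range $m\le k-2$}\label{sec:II}

Let $\kappa=k-m=-s\ge2$. Two things change. First, the monomial $-q^{s+1}=-q^{1-\kappa}$ of $W$ has a negative exponent, so no positive monomial dominates it, and we must estimate $M_n$ quantitatively. Second, the indices start at $i_0=\kappa-2$, so already the first windows are tall when $\kappa$ is large. This is why Lemma~\ref{lem:small} treats $n\le2k$ by an injection. \emph{In this section $n\ge2k+1$.}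

Write $i=\kappa+j-2$ with $j\ge0$; this $j=s+2+i$ is the summation index of \eqref{eq:J}. Then $i$ is negative if and only if $j$ is odd, and
\begin{equation}\label{eq:gII}
\gamma_i=jk+\tfrac12j(j-3)+1-2\kappa .
\end{equation}
For $j=1$ the window is $[k-2\kappa,\,k+2\kappa-4]$, so $I$ exists. Let $j$ from now on be the odd number with $I=\kappa+j-2$.

\begin{lemma}\label{lem:j1}
If $j=1$, then $H_n=0$.
\end{lemma}

\begin{proof}
The next negative window starts at $3k+1-2\kappa$, so $2k+1\le n<3k+1-2\kappa$. Hence $2\kappa<k$ and $k+2\kappa-4<2k<n$.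
\end{proof}

In $Wp_{234}$ the positive part $(1+q+q^2+q^3)p_{234}=p_{123}$ has coefficients of size $n^2/12$, while each negative monomial costs about $n^2/48$. The next lemma makes this uniform in $k$ and $m$. The parity refinement in Lemma~\ref{lem:p3}(b) yields its last term, which is needed for $k=4$, $m=0$.

\begin{lemma}\label{lem:MII}
We have
\[
24M_n\ge\sum_{y=n}^{n+k-1}\bigl(y^2+4y-24+8m-2m^2-k^2\bigr)+\frac{k-1}2\,(6n+27-12m),
\]
and the last term is positive.
\end{lemma}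

\begin{proof}
Write $W=(1+q+q^2+q^3)-q^{1-\kappa}-q^{m+k+1}+q^m(1-q)$. Since $[k](1-q)=1-q^k$, the last summand contributes $q^{s+m}(1-q^k)p_{234}\succeq0$ to $M$, by Lemma~\ref{lem:p3}(c). For the monomial $q^a$ of $[k]$ put $y=n+k-1-a$, so that $y$ runs from $n$ to $n+k-1$, and put $u=n+\kappa-a=y+1-m$ and $v=u+\kappa-1=y+k-2m$. Then $u-m-k-1=v-2k$, and
\[
M_n\ge\sum_{y=n}^{n+k-1}\bigl(p_{123}(u)-p_{234}(v)-p_{234}(v-2k)\bigr).
\]
The numbers $v$ and $v-2k$ have the same parity. Let $c=6$ if $v$ is even and $c=3$ if $v$ is odd. By Lemma~\ref{lem:p3}(b) and the identity $A^2+(A-2k)^2=2(A-k)^2+2k^2$,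
\[
24\bigl(p_{234}(v)+p_{234}(v-2k)\bigr)\le(y+c-2m)^2+k^2+12 .
\]
By Lemma~\ref{lem:p3}(a), $24p_{123}(u)\ge2(y+4-m)^2-8$. Subtracting, $24$ times the summand is at least
\[
y^2+4y-24+8m-2m^2-k^2\quad(v\text{ even}),\qquad y^2+10y+3-4m-2m^2-k^2\quad(v\text{ odd}).
\]
The second bound exceeds the first by $6y+27-12m\ge6n+27-12m$, which is positive since $n>2m$. Among the $k$ consecutive values of $v$ at least $(k-1)/2$ are odd.
\end{proof}

\begin{proposition}\label{prop:k4}
If $k\ge4$, $0\le m\le k-2$ and $n\ge2k+1$, then $J_n>0$.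
\end{proposition}

\begin{proof}
\emph{The case $j\le3$.} For $j=3$ we have $I=\kappa+1$, so Lemmas~\ref{lem:j1}, \ref{lem:win}(c) and~\ref{lem:p4}(b) give $144H_n\le(2\kappa+7)^3$ for $j\in\{1,3\}$. The bound of Lemma~\ref{lem:MII} increases with $n$, so we evaluate it at $n=2k+1$. From $\sum_{y=2k+1}^{3k}y^2=\frac{19}3k^3+\frac52k^2+\frac16k$ and $4\sum_{y=2k+1}^{3k}y=10k^2+2k$ we get $144(M_n-H_n)\ge\Delta(m)$, where
\[
\Delta(m)=32k^3+75k^2-131k+12km(4-m)+3(k-1)(12k+33-12m)-(2k-2m+7)^3 .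
\]
As a function of a real variable $m\in[0,k-2]$ it has $\Delta''(m)=-24k-24(2k-2m+7)<0$. So $\Delta$ is concave, and it suffices to check the endpoints. First,
\[
\Delta(0)=24k^3+27k^2-362k-442\ge22k+27k^2-442\ge78,
\]
using $24k^3\ge384k$ and $k\ge4$. Second, dropping the positive term $3(k-1)\cdot57$,
\[
\Delta(k-2)>20k^3+171k^2-275k-1331>0,
\]
because $171k^2-275k\ge409k\ge1636$.

\emph{The case $j\ge5$.} By \eqref{eq:gII}, $n\ge n_j+2m$ with $n_j=(j-2)k+\frac12j(j-3)+1$. In Lemma~\ref{lem:MII} we have $y^2-2m^2\ge n_j^2$ and $4y\ge4n_j$, so $24M_n\ge k((n_j+2)^2-28-k^2)$. Put $w=k+j\ge9$. Then $2I+5\le2w+1$ and $144H_n\le(2w+1)^3$. So it suffices to prove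
\begin{equation}\label{eq:ind}
6k\bigl((n_j+2)^2-28-k^2\bigr)>(2w+1)^3
\end{equation}
for odd $j\ge5$, which we do by induction on $j$. For $j=5$ we have $n_5=3k+6$, and the left side minus the right side is
\[
48k^3+288k^2+216k-(2k+11)^3=40k^3+156k^2-510k-1331>0,
\]
because $156k^2\ge624k$ and $40k^3\ge2560$. When $j$ is replaced by $j+2$, we have $n_{j+2}-n_j=2w-1$, and $n_j\ge w$. So the left side of \eqref{eq:ind} grows by
\[
6k(2w-1)(2n_j+2w+3)\ge24(2w-1)(4w+3)=192w^2+48w-72,
\]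
and the right side grows by $(2w+5)^3-(2w+1)^3=48w^2+144w+124$, which is smaller for $w\ge9$.
\end{proof}

The argument above used $k\ge4$ in the inequality $\Delta(0)>0$, which fails for $k=2$ and $k=3$. For these values $[k]p_{234}$ is again a partition function by \eqref{eq:rel}, and $M_n$ can be computed more precisely.

\begin{proposition}\label{prop:k2}
If $k=2$, $m=0$ and $n\ge5$, then $J_n>0$.
\end{proposition}

\begin{proof}
Here $[2]p_{234}=p_{134}$ and $W=2+q^2-q^{-1}$, so $M_n=2p_{134}(n+2)+p_{134}(n)-p_{134}(n+3)$. By Lemma~\ref{lem:p3}(d),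
\[
24M_n\ge2(n+6)^2+(n+4)^2-(n+7)^2-44=2n^2+18n-5 .
\]
The negative indices are odd and $\gamma_i=\frac12(i^2+i-6)$. The negative windows begin with $[-2,2]$, $[3,15]$, $[12,32]$, and $\gamma_7=25$. With the same conventions as in the proof of Proposition~\ref{prop:10}:
\[
\begin{array}{c|c|l|l}
n&I&H_n\le&M_n\ge\\\hline
5\text{--}6&3&\text{(a)}\ \ p_{1234}(3)=3&135/24>5\\
7\text{--}11&3&\text{(c)}\ \ p_{1234}(6)=9&219/24>9\\
12\text{--}15&5&\text{(b)}\ \ p_{1234}(3)+1=4&499/24>20\\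
16\text{--}24&5&\text{(c)}\ \ p_{1234}(10)=23&795/24>33
\end{array}
\]
For $n\ge25$ we have $I\ge7$ and $n\ge\gamma_I\ge I^2/2$, so $24M_n>I^4/2\ge\frac72I^3$. On the other hand $2I+5\le\frac{19}7I$ and $19^3=6859<20\cdot7^3$, so $24H_n\le\frac16(2I+5)^3<\frac{10}3I^3$.
\end{proof}

\begin{proposition}\label{prop:k3}
If $k=3$, $m\in\{0,1\}$ and $n\ge7$, then $J_n>0$.
\end{proposition}

\begin{proof}
Here $[3]p_{234}=p_{124}$. Since $p_{124}=\frac1{1-q}\cdot\frac1{(1-q^2)(1-q^4)}$, we have $p_{124}(2t)=p_{124}(2t+1)=g(t)$ with $g(t)=\sum_{a=0}^t(\lfloor a/2\rfloor+1)$. Let $\varepsilon_t$ be $1$ for odd $t$ and $0$ for even $t$. Then $g(t)=\frac14((t+2)^2-\varepsilon_t)$, as both sides equal $1$ at $t=0$ and have the same differences. For $m=0$ we have $W=2+q^2+q^3-q^{-2}-q^4$ and $s=-3$; for $m=1$ we have $W=1+2q+q^3-q^{-1}-q^5$ and $s=-2$. Writing $R=p_{124}$,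
\begin{align*}
m=0:\quad M_n&=2R(n+3)+R(n+1)+R(n)-R(n+5)-R(n-1),\\
m=1:\quad M_n&=R(n+2)+2R(n+1)+R(n-1)-R(n+3)-R(n-3).
\end{align*}
Substituting $g$ and using $\varepsilon_t+\varepsilon_{t+1}=1$, we obtain
\[
\begin{array}{c|c|l|l}
m&n&M_n&2M_n\\\hline
0&2t&2g(t+1)+2g(t)-g(t+2)-g(t-1)&t^2+5t+4\\
0&2t+1&2g(t+2)+g(t+1)-g(t+3)&t^2+6t+8-\varepsilon_t\\
1&2t&2g(t)+g(t-1)-g(t-2)&t^2+5t+4\\
1&2t+1&3g(t+1)+g(t)-g(t+2)-g(t-1)&t^2+6t+6+\varepsilon_t
\end{array}
\]
In all four cases $2M_n\ge(t+1)(t+4)$ with $t=\lfloor n/2\rfloor\ge(n-1)/2$, so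
\begin{equation}\label{eq:M3}
8M_n\ge(n+1)(n+7).
\end{equation}

For $m=0$ the negative indices are even and $\gamma_i=\frac12(i^2+i-12)$, so $\gamma_4=4$ and $\gamma_6=15$. For $7\le n\le14$ we have $I=4$ and $H_n\le p_{1234}(8)=15$, while $M_7=17$ by the table and $M_n\ge\frac12\cdot5\cdot8=20$ for $n\ge8$. For $n\ge15$ we have $I\ge6$.

For $m=1$ the negative indices are odd and $\gamma_i=\frac12(i^2+3i-6)$, so $\gamma_3=6$, $\gamma_5=17$ and $\gamma_7=32$. By \eqref{eq:M3}, $H_n\le p_{1234}(6)=9<14\le M_n$ for $7\le n\le16$, and $H_n\le p_{1234}(10)=23<54\le M_n$ for $17\le n\le31$. For $n\ge32$ we have $I\ge7$.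

It remains to treat $I\ge6$. For both values of $m$ we have $n\ge\gamma_I\ge\frac12(I^2+I-12)$, and $I^2+I-10\ge\frac89I^2$ for $I\ge6$. So \eqref{eq:M3} gives
\[
M_n\ge\frac{(I^2+I-10)(I^2+I+2)}{32}\ge\frac{I^4}{36}\ge\frac{I^3}6 .
\]
On the other hand $2I+5\le\frac{17}6I$ and $17^3=4913<24\cdot6^3$, so $H_n\le\frac1{144}(2I+5)^3<\frac16I^3$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:target}]
For $m\ge k-1$ apply Propositions~\ref{prop:11}, \ref{prop:I} and~\ref{prop:10}. For $m\le k-2$ we have $k\ge2$; apply Lemma~\ref{lem:small} if $n\le2k$, and Proposition~\ref{prop:k2}, \ref{prop:k3} or~\ref{prop:k4} if $n\ge2k+1$, according as $k=2$, $k=3$ or $k\ge4$.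
\end{proof}

As explained in Section~\ref{sec:red}, this completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:converse}.

\begin{thebibliography}{9}

\bibitem{Zhou}
Nian Hong Zhou, \emph{Positivity and tails of Jacobi theta series}, arXiv:2607.10968 (2026).

\end{thebibliography}
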